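# The derivative of magnitude at scale zero for convex bodies in hypermetric spaces

## 1. Two points, three points, and a filled triangle

Take $k$ points at mutual distance $d>0$ and put $q=e^{-d}$. Give the points real weights $w_1,\dots,w_k$ and ask how large
$$\frac{\big(\sum_i w_i\big)^2}{\sum_{i,j}w_iw_j\,e^{-d(x_i,x_j)}}$$
can be. The denominator equals $(1-q)\sum_i w_i^2+q\big(\sum_i w_i\big)^2$, and by Cauchy–Schwarz this is at least $\big(\frac{1-q}{k}+q\big)\big(\sum_i w_i\big)^2$, with equality for equal weights. So the supremum is $\frac{k}{1+(k-1)q}$. This number is the *magnitude* of the $k$-point space, a kind of effective number of points: it tends to $k$ when the points are far apart and to $1$ when they merge. We look at the rate at which it leaves $1$.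

*Two points.* Put the points at distance $t\ell$. The magnitude is
$$\frac{2}{1+e^{-t\ell}}=1+\frac{\ell}{2}\,t+O(t^2).$$
Now fill in the segment $[0,L]$, where $L=t\ell$, and allow a signed measure in place of weights. Try $\mu=\frac12(\delta_0+\delta_L)+\frac12\,dx$. For $x\in[0,L]$,
$$\int e^{-|x-y|}\,d\mu(y)=\tfrac12\big(e^{-x}+e^{-(L-x)}\big)+\tfrac12\big(2-e^{-x}-e^{-(L-x)}\big)=1,$$
so $\mu$ has mass $1+\frac L2$, its double integral is $\int 1\,d\mu=1+\frac L2$, and the quotient is $1+\frac L2=1+\frac{\ell}{2}t$. This measure has the same first-order growth $\frac\ell2$ as the two endpoints alone.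

*Three points.* On $\mathbb R^2$ take the norm $\|x\|=|x_1|+|x_2|+|x_1+x_2|$ and the triangle $T=\operatorname{conv}\{0,e_1,e_2\}$. Then $\|e_1\|=\|e_2\|=2$ and $\|e_1-e_2\|=1+1+0=2$. The three vertices of $tT$ therefore have magnitude
$$\frac{3}{1+2e^{-2t}}=\frac{3}{3-4t+O(t^2)}=1+\frac43\,t+O(t^2).$$

Does filling in the triangle raise the rate $\frac43$, now that any signed measure on $T$ may be used? A conjecture predicts the rate for every convex body in a class of normed spaces. For a segment of length $\ell$ it predicts $\frac\ell2$; for $T$ it predicts $\frac32$. We shall see that for $T$ the vertices already do as well as possible, so that the prediction is wrong, and we shall find the correct rate.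

## 2. Magnitude, hypermetric norms, and the degree-one intrinsic volume

**Definition (positive definite space, magnitude).** A metric space $(X,d)$ is *positive definite* if for all distinct $x_1,\dots,x_k\in X$ the matrix $[e^{-d(x_i,x_j)}]$ is positive definite. For compact positive definite $X$,
$$\operatorname{Mag}(X,d)=\sup\left\{\frac{\mu(X)^2}{\iint e^{-d(x,y)}\,d\mu(x)\,d\mu(y)}:\ \mu\in M(X)\right\}\in[1,\infty],$$
where $M(X)$ is the set of finite signed Borel measures on $X$.

Quotients $0/0$ are ignored. Measures with $\mu(X)=0$ never contribute more than $0$, while $\mu=\delta_x$ contributes $1$, so only $\mu(X)\neq0$ matters. Section 1 computed finite examples.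

**Definition (hypermetric space).** A normed space $E=(\mathbb R^n,\|\cdot\|)$ is *hypermetric* if it is positive definite as a metric space; equivalently, if it is isometrically isomorphic to a subspace of $L_1$.

Examples are $\ell_p^n$ for $1\le p\le2$. The norm of Section 1 is another: $x\mapsto(x_1,x_2,x_1+x_2)$ is a linear isometric embedding into $\ell_1^3$. We use the classical integral representation (Lévy's representation): for $E$ hypermetric there is an even Borel measure $\rho$ on $S^{n-1}$ with
$$\|x\|=\int_{S^{n-1}}|\langle x,u\rangle|\,d\rho(u).$$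
Integrating over $x\in S^{n-1}$ shows that $\rho$ is finite. Moreover $\operatorname{supp}\rho$ spans $\mathbb R^n$, since a vector $x\ne0$ orthogonal to $\operatorname{supp}\rho$ would have $\|x\|=0$. For $\|x\|=\sum_{i=1}^N|\langle x,v_i\rangle|$ with all $v_i\ne0$ one takes
$$\rho=\tfrac12\sum_i|v_i|\big(\delta_{v_i/|v_i|}+\delta_{-v_i/|v_i|}\big).$$

Let $\mathcal K^n$ be the class of nonempty compact convex subsets of $\mathbb R^n$. For $K\in\mathcal K^n$ let $h_K(u)=\max_{x\in K}\langle x,u\rangle$ be its support function, and write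
$$a_u=-h_K(-u)=\min_K\langle\cdot,u\rangle,\qquad b_u=h_K(u)=\max_K\langle\cdot,u\rangle .$$
So $b_u-a_u=h_K(u)+h_K(-u)$ is the width of $K$ in direction $u$.

**Definition (first Holmes–Thompson intrinsic volume).** $\mu_1^E$ is the unique continuous, translation-invariant, even valuation on $\mathcal K^n$ that is homogeneous of degree $1$ and satisfies $\mu_1^E([x,y])=2\|x-y\|$ for all segments. Equivalently,
$$\mu_1^E(K)=2\int_{S^{n-1}}(b_u-a_u)\,d\rho(u).$$

It is a weighted average of widths. For $\|x\|=\sum_i|\langle x,v_i\rangle|$, with $a_i=\min_K\langle\cdot,v_i\rangle$ and $b_i=\max_K\langle\cdot,v_i\rangle$, it is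
$$\mu_1^E(K)=2\sum_i(b_i-a_i).\tag{1}$$
For our triangle the three functionals $x_1,\ x_2,\ x_1+x_2$ all have range $[0,1]$, so $\mu_1^E(T)=6$.

For $E$ hypermetric and $K\in\mathcal K^n$ it is known that $\operatorname{Mag}(K,\|\cdot\|)\le e^{\mu_1^E(K)/4}$. Replacing $K$ by $tK$ gives $\limsup_{t\to0^+}\frac{\operatorname{Mag}(tK,\|\cdot\|)-1}{t}\le\frac14\mu_1^E(K)$. The conjecture asks whether this is an equality.

**Conjecture.** If $E=(\mathbb R^n,\|\cdot\|)$ is hypermetric and $K\in\mathcal K^n$, then
$$\lim_{t\to0^+}\frac{\operatorname{Mag}(tK,\|\cdot\|)-1}{t}=\frac14\mu_1^E(K).$$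

The problem comes from Mark W. Meckes, "Magnitude and Holmes-Thompson intrinsic volumes of convex bodies", arXiv:2206.02600 (2022). For a segment of length $\ell$ the predicted rate is $\frac14\cdot2\ell=\frac\ell2$, and for $T$ it is $\frac64=\frac32$. **The conjecture is false**, and $T$ is a counterexample. In what follows $E$ is always hypermetric with representing measure $\rho$, and $K\in\mathcal K^n$. We identify $tK$ with $K$ carrying the metric $t\|x-y\|$, and write $\operatorname{Mag}(tK)$ for its magnitude.

## 3. Slicing the distance energy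

For small $t$ we have $e^{-t\|x-y\|}\approx1-t\|x-y\|$. This suggests studying, for $\mu\in M(K)$,
$$I(\mu)=\iint\|x-y\|\,d\mu(x)\,d\mu(y),\qquad M(K)=\sup\{I(\mu):\mu\in M(K),\ \mu(K)=1\}.$$
In this section we rewrite $I(\mu)$ through the one-dimensional projections of $\mu$. Put
$$F_u(s)=F_u^\mu(s)=\mu\{x\in K:\langle x,u\rangle\le s\}.$$
This is jointly measurable in $(u,s)$ by Fubini, because $\{(x,u,s):\langle x,u\rangle\le s\}$ is closed.

For $p,q\in[a,b]$ the function $s\mapsto(1_{p\le s}-1_{q\le s})^2$ is the indicator of the half-open interval between $p$ and $q$, so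
$$|p-q|=\int_a^b(1_{p\le s}-1_{q\le s})^2\,ds=\int_a^b\big[1_{p\le s}(1-1_{q\le s})+1_{q\le s}(1-1_{p\le s})\big]\,ds .$$
Apply this with $p=\langle x,u\rangle$, $q=\langle y,u\rangle$, $[a,b]=[a_u,b_u]$, and integrate over $\mu\otimes\mu$ and $\rho$. All measures are finite and the integrand is bounded, so Fubini applies and
$$I(\mu)=2\int\!\int_{a_u}^{b_u}F_u(s)\big(\mu(K)-F_u(s)\big)\,ds\,d\rho(u).\tag{2}$$
Two consequences follow. If $\mu(K)=0$, then $I(\mu)=-2\iint F_u^2\,ds\,d\rho\le0$. If $\mu(K)=1$, write $F(1-F)=\frac14-(F-\frac12)^2$; since $2\int\frac14(b_u-a_u)\,d\rho=\frac14\mu_1^E(K)$, we get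
$$I(\mu)=\tfrac14\mu_1^E(K)-2\int\!\int_{a_u}^{b_u}\big(F_u(s)-\tfrac12\big)^2\,ds\,d\rho(u).\tag{3}$$
Since $I(\delta_x)=0$, this gives $0\le M(K)\le\frac14\mu_1^E(K)<\infty$. Also, $M(K)=\frac14\mu_1^E(K)$ if and only if the double integral in (3) can be made arbitrarily small.

For $\|x\|=\sum_i|\langle x,v_i\rangle|$ and $F_i(s)=\mu\{x:\langle x,v_i\rangle\le s\}$, the same one-dimensional identity applied to each $\langle\cdot,v_i\rangle$ gives
$$I(\mu)=2\sum_i\int_{a_i}^{b_i}F_i\big(\mu(K)-F_i\big)\,ds,\tag{4}$$
and for $\mu(K)=1$ this equals $\frac14\mu_1^E(K)-2\sum_i\int_{a_i}^{b_i}(F_i-\frac12)^2\,ds$.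

## 4. The limit exists and equals $M(K)$

**Theorem 1.** $\operatorname{Mag}(tK)\le e^{tM(K)}$ for all $t>0$, and
$$\lim_{t\to0^+}\frac{\operatorname{Mag}(tK)-1}{t}=M(K)\le\tfrac14\mu_1^E(K).$$

The last inequality was proved in Section 3. For the limit, the obvious plan is to expand $\iint e^{-t\|x-y\|}\,d\mu\,d\mu=1-tI(\mu)+O(t^2)$ and optimize. This gives the lower bound. It does not give the upper bound: the constant in $O(t^2)$ depends on the total variation of $\mu$, and nothing bounds the variation of nearly optimal measures as $t\to0$. For the upper bound we use positivity instead of an expansion.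

**Step 1 (upper bound).** *We produce a positive semidefinite kernel and exponentiate it.* Let $M=M(K)$, $d(x,y)=\|x-y\|$, $\kappa=M-d$. For every $\mu\in M(K)$,
$$\iint\kappa\,d\mu\,d\mu=M\mu(K)^2-I(\mu)\ge0 .$$
If $\mu(K)\ne0$, apply the definition of $M$ to $\mu/\mu(K)$, noting that $I$ is quadratic. If $\mu(K)=0$, then $I(\mu)\le0$ by (2). Taking $\mu=\sum_i w_i\delta_{x_i}$ we see that every matrix $[\kappa(x_i,x_j)]$ is positive semidefinite. By the Schur product theorem (entrywise products of positive semidefinite matrices are positive semidefinite), so is $[\kappa(x_i,x_j)^m]$ for each $m\ge1$.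

We pass from matrices to measures. Given $\mu$ and $\delta>0$, partition $K$ into finitely many nonempty Borel sets $A_l$ of diameter less than $\delta$, pick $x_l\in A_l$, and set $\mu_\delta=\sum_l\mu(A_l)\delta_{x_l}$. Since $\kappa^m$ is uniformly continuous on $K\times K$, the difference between $\iint\kappa^m\,d\mu\,d\mu$ and $\iint\kappa^m\,d\mu_\delta\,d\mu_\delta\ge0$ is at most $|\mu|(K)^2$ times a quantity tending to $0$ with $\delta$. Hence $\iint\kappa^m\,d\mu\,d\mu\ge0$.

The series $e^{t\kappa}=\sum_{m\ge0}t^m\kappa^m/m!$ converges uniformly on $K\times K$. Its $m=0$ term integrates to $\mu(K)^2$ and the others to nonnegative numbers, so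
$$e^{tM}\iint e^{-td}\,d\mu\,d\mu=\iint e^{t\kappa}\,d\mu\,d\mu\ \ge\ \mu(K)^2.\tag{5}$$
Therefore $\operatorname{Mag}(tK)\le e^{tM}$, and $\limsup_{t\to0^+}(\operatorname{Mag}(tK)-1)/t\le M$.

**Step 2 (lower bound).** *We test with one fixed measure.* Fix $\mu$ with $\mu(K)=1$ and let $D(t)=\iint e^{-td}\,d\mu\,d\mu$. By (5), $D(t)\ge e^{-tM}>0$. Since $|e^{-s}-1+s|\le s^2/2$ for $s\ge0$,
$$|D(t)-1+tI(\mu)|\le\tfrac12t^2\Big(\max_{K\times K}d\Big)^2|\mu|(K)^2 .$$
So $\operatorname{Mag}(tK)\ge1/D(t)=1+tI(\mu)+O(t^2)$ and $\liminf_{t\to0^+}(\operatorname{Mag}(tK)-1)/t\ge I(\mu)$. Take the supremum over $\mu$. $\square$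

**Definition (good body).** $K$ is *good in $E$* if the conjectured equality holds for $K$; by Theorem 1 this means $M(K)=\frac14\mu_1^E(K)$.

By (3), $K$ is good if and only if
$$\inf_{\mu(K)=1}\ \int\!\int_{a_u}^{b_u}\big(F_u^\mu(s)-\tfrac12\big)^2\,ds\,d\rho(u)=0.\tag{6}$$
Both $M$ and $\mu_1^E$ are translation invariant, hence so is goodness.

## 5. Half the mass at each end, and why a triangle forbids it

To prove the conjecture one would look for measures of mass $1$ with $F_u=\frac12$ inside $[a_u,b_u]$ for all $u\in\operatorname{supp}\rho$: in each relevant direction, half the mass projects to each end. Sometimes this is easy.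

* For a segment $[x,y]$ in any $E$, take $\frac12(\delta_x+\delta_y)$. Then $I(\mu)=\frac12\|x-y\|=\frac14\mu_1^E([x,y])$, so segments are good. Points are good, both sides being $0$.
* For $[0,1]^2$ in $\ell_1^2$, take half a unit of mass at $(0,0)$ and half at $(1,1)$. Then $I=\frac12\cdot2=1$, and $\frac14\mu_1^E=\frac12(1+1)=1$.
* For $T$ in $\ell_1^2$, take $\frac12(\delta_{e_1}+\delta_{e_2})$. Both coordinates take the values $0$ and $1$ with weight $\frac12$, and $I=\frac12\|e_1-e_2\|_1=1=\frac14\mu_1^E(T)$.

Now return to $T$ with the norm $|x_1|+|x_2|+|x_1+x_2|$. The last measure serves $x_1$ and $x_2$ but is concentrated where $x_1+x_2=1$. It yields only $I=\frac12\cdot2=1$, less than the value $\frac43$ of the three vertices. Could a cleverer signed measure serve all three functionals? Put $f_1=x_1$, $f_2=x_2$, $f_3=1-x_1-x_2$. If a measure of mass $1$ had half its mass at each end in all three directions, then $\int f_i\,d\mu=\frac12$ for each $i$, and the sum would be $\frac32$. But $f_1+f_2+f_3=1$, so the sum is $\mu(T)=1$. One linear relation among the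 directions breaks the plan. Because $I$ is quadratic in the $F_i$, this relation also gives the exact value of $M(T)$.

**Theorem 2.** Let $\|x\|=|x_1|+|x_2|+|x_1+x_2|$ on $\mathbb R^2$ and $T=\operatorname{conv}\{0,e_1,e_2\}$. The limit $\lim_{t\to0^+}(\operatorname{Mag}(tT)-1)/t$ is $\frac43$, but $\frac14\mu_1^E(T)=\frac32$. More generally, for $\Delta_n=\operatorname{conv}\{e_0,\dots,e_n\}\subset\ell_1^{n+1}$ the limit is $\frac{2n}{n+1}$, while $\frac14\mu_1(\Delta_n)=\frac{n+1}2$.

**Step 1 (the triangle).** *We bound $I$ using the relation $\sum_i f_i=1$.* On $T$ the functions $f_i$ take values in $[0,1]$, and $\|x-y\|=\sum_{i=1}^3|f_i(x)-f_i(y)|$. Let $\mu(T)=1$, $F_i(s)=\mu\{f_i\le s\}$ and $\varphi_i=\int_0^1F_i\,ds$. Since $\int_0^11_{f_i\le s}\,ds=1-f_i$, we have $\varphi_i=1-\int f_i\,d\mu$, hence $\sum_i\varphi_i=3-1=2$. The slicing identity gives $I(\mu)=2\sum_i\int_0^1(F_i-F_i^2)\,ds$. By Cauchy–Schwarz on $[0,1]$, $\int_0^1F_i^2\,ds\ge\varphi_i^2$, and by Cauchy–Schwarz for three terms, $\sum_i\varphi_i^2\ge\frac13\big(\sum_i\varphi_i\big)^2=\frac43$.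 So
$$I(\mu)\le2\Big(\sum_i\varphi_i-\sum_i\varphi_i^2\Big)\le2\Big(2-\frac43\Big)=\frac43 .$$
The uniform probability measure on the three vertices has $I=\frac69\cdot2=\frac43$. Hence $M(T)=\frac43$, and Theorem 1 gives
$$\lim_{t\to0^+}\frac{\operatorname{Mag}(tT)-1}{t}=\frac43<\frac32=\frac14\mu_1^E(T).$$
This disproves the conjecture.

**Step 2 (simplices).** *We repeat the computation with $N=n+1$ functions.* On $\Delta_n$ the $N$ coordinate functions have range $[0,1]$ and sum to $1$. As before $\sum_i\varphi_i=N-1$, so
$$I(\mu)\le2\Big((N-1)-\frac{(N-1)^2}{N}\Big)=\frac{2(N-1)}{N}=\frac{2n}{n+1}.$$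
The vertices are at mutual distance $2$, so the uniform measure on them has $I=\frac{N(N-1)}{N^2}\cdot2=\frac{2(N-1)}N$ and attains the bound. By (1), $\mu_1(\Delta_n)=2N$, so $\frac14\mu_1(\Delta_n)=\frac{n+1}{2}$. $\square$

The ratio of the true limit to the predicted one is $\frac{4n}{(n+1)^2}$, which tends to $0$ as $n\to\infty$. Translating $\Delta_n$ into the $n$-dimensional subspace $\{\sum_i x_i=0\}$ of $\ell_1^{n+1}$ gives a body with nonempty interior in an $n$-dimensional hypermetric space. Distances and the ranges of the coordinate functionals have the same lengths as before, so $M$ and $\mu_1$ do not change.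

## 6. Moments of projections

The obstruction for $T$ was a statement about first moments: $u\mapsto\int\langle x,u\rangle\,d\mu$ is linear in $u$, so the midpoints of the intervals $[a_u,b_u]$ would have to depend linearly on $u$. The same works for every moment.

**Lemma 1.** If $K$ is good, then for each $k\ge1$ the function $m_k(u)=\frac12(a_u^k+b_u^k)$ agrees on $\operatorname{supp}\rho$ with a homogeneous polynomial of degree $k$.

*Proof.* By (6) there are $\mu_j$ with $\mu_j(K)=1$ and $\iint(F_u^{\mu_j}-\frac12)^2\,ds\,d\rho\to0$. For $x\in K$,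
$$\langle x,u\rangle^k=b_u^k-k\int_{a_u}^{b_u}s^{k-1}1_{\langle x,u\rangle\le s}\,ds .$$
Integrating against $\mu_j$, and computing directly for the constant $\frac12$,
$$p_j(u):=\int\langle x,u\rangle^k\,d\mu_j(x)=b_u^k-k\int_{a_u}^{b_u}s^{k-1}F_u^{\mu_j}(s)\,ds,\qquad m_k(u)=b_u^k-k\int_{a_u}^{b_u}s^{k-1}\cdot\tfrac12\,ds .$$
By Cauchy–Schwarz, $|p_j(u)-m_k(u)|\le C\,\|F_u^{\mu_j}-\frac12\|_{L^2[a_u,b_u]}$ with $C=C(k,K)$. Squaring and integrating, $p_j\to m_k$ in $L^2(\rho)$. Each $p_j$ is a homogeneous polynomial of degree $k$ in $u$. The classes of such polynomials form a finite-dimensional, hence closed, subspace of $L^2(\rho)$. So $m_k=p$ holds $\rho$-almost everywhere for some homogeneous polynomial $p$ of degree $k$. Both are continuous on the sphere, so $\{m_k\ne p\}$ is open and $\rho$-null, and therefore disjoint from $\operatorname{supp}\rho$. $\square$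

For $T$ with the three-term norm, evaluated by homogeneity at $e_1,e_2,e_1+e_2$ instead of unit vectors, the case $k=1$ would need a linear function with value $\frac12$ at all three vectors. That is impossible because $\frac12+\frac12\ne\frac12$.

## 7. Ellipsoids and measures with Fourier transform close to $\cos|\xi|$

An *ellipsoid* is a set $c+AB_2^n$ with $A$ any linear map; points and segments are included.

**Theorem 3.** (i) Ellipsoids are good in every hypermetric $E$. (ii) If $\operatorname{supp}\rho=S^{n-1}$ (e.g. $\ell_p^n$, $1<p\le2$), then $K$ is good if and only if $K$ is an ellipsoid.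

In particular, in $\ell_2^n$ the conjectured equality holds exactly for (possibly degenerate) ellipsoids, and in $\ell_2^2$ it fails for every nondegenerate triangle and every nondegenerate square.

*The disc in $\ell_2^2$.* Here $\rho=\frac\pi2\sigma$ with $\sigma$ the uniform probability measure on the circle (the mean of $|\cos|$ is $\frac2\pi$), so $\frac14\mu_1^E(B_2^2)=\frac12\cdot2\cdot\frac\pi2=\frac\pi2$. The natural first guess is the uniform probability measure on the circle. Its energy is
$$\frac1{2\pi}\int_0^{2\pi}2\sin\frac\theta2\,d\theta=\frac4\pi<\frac\pi2 .$$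
It falls short. In fact no finite measure gives $I(\mu)=\frac\pi2$. By (3) and right continuity it would have $F_u=\frac12$ on $[-1,1)$ for almost every $u$, so the mass of $\{\langle x,u\rangle=1\}\cap B_2^2=\{u\}$ would be $1-\frac12=\frac12$ for infinitely many points $u$, impossible for a finite measure. So we need a sequence of measures with growing variation. On the Fourier side the target is clear: each projection should be close to $\frac12(\delta_{-1}+\delta_1)$, whose transform is $\cos\sigma$, so the transform of the measure should be close to $\cos|\xi|$.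

We use $\hat f(\zeta)=\int f(x)e^{-i\sum_jx_j\zeta_j}\,dx$ and the Paley–Wiener theorem: an entire function $g$ on $\mathbb C^n$ is $\hat f$ for some $f\in C_c^\infty(\mathbb R^n)$ supported in $\{|x|\le R\}$ if and only if for every $N$ there is $C_N$ with $|g(\zeta)|\le C_N(1+|\zeta|)^{-N}e^{R|\operatorname{Im}\zeta|}$.

**Step 1 (a candidate on the ball).** *We regularize $\cos|\xi|$ so that it becomes the transform of a function supported in $B=B_2^n$.* Let $\varphi\ge0$ be a radial function in $C_c^\infty(\mathbb R^n)$ supported in $B$ with $\int\varphi=1$. For $0<\varepsilon<\frac12$ put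
$$g_\varepsilon(\zeta)=\cos\big((1-\varepsilon)\sqrt{\zeta\cdot\zeta}\,\big)\,\hat\varphi(\varepsilon\zeta),\qquad\zeta\in\mathbb C^n,\quad \zeta\cdot\zeta=\sum_j\zeta_j^2 .$$
The power series of $\cos$ has only even powers, so the choice of square root is irrelevant and $g_\varepsilon$ is entire.

**Step 2 (the growth bound).** *We check the Paley–Wiener condition with $R=1$.* Let $\zeta=\xi+i\eta$ and $w=\alpha+i\beta$ with $w^2=\zeta\cdot\zeta$. We claim $|\beta|\le|\eta|$. Comparing real and imaginary parts, $\alpha^2-\beta^2=|\xi|^2-|\eta|^2$ and $\alpha\beta=\langle\xi,\eta\rangle$. If $\beta^2>|\eta|^2$, the first equation gives $\alpha^2>|\xi|^2$, and then $(\alpha\beta)^2>|\xi|^2|\eta|^2\ge\langle\xi,\eta\rangle^2$, contradicting the second. Hence $|\cos((1-\varepsilon)w)|\le e^{(1-\varepsilon)|\beta|}\le e^{(1-\varepsilon)|\eta|}$. Moreover $\zeta\mapsto\hat\varphi(\varepsilon\zeta)$ is the transform of $\varepsilon^{-n}\varphi(x/\varepsilon)$, supported in $\varepsilon B$, so $|\hat\varphi(\varepsilon\zeta)|\le C_{N,\varepsilon}(1+|\zeta|)^{-N}e^{\varepsilon|\eta|}$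 for every $N$. The product satisfies the bound with $R=1$.

So $g_\varepsilon=\hat f_\varepsilon$ with $f_\varepsilon\in C_c^\infty$ supported in $B$. It is real-valued, because $g_\varepsilon$ is real and even on $\mathbb R^n$ ($\varphi$ being radial). Also $\int f_\varepsilon=g_\varepsilon(0)=1$.

**Step 3 (projections).** *We compute the one-dimensional images of $f_\varepsilon\,dx$.* Let $\theta$ be a unit vector and $\psi$ the one-dimensional marginal of $\varphi$, which is the same in all directions and is supported in $[-1,1]$. The image of $f_\varepsilon\,dx$ under $\langle\cdot,\theta\rangle$ has transform $\sigma\mapsto\hat f_\varepsilon(\sigma\theta)=\cos((1-\varepsilon)\sigma)\,\hat\psi(\varepsilon\sigma)$. Hence it has density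
$$\tfrac12\big(\psi_\varepsilon(s-(1-\varepsilon))+\psi_\varepsilon(s+(1-\varepsilon))\big),\qquad\psi_\varepsilon(s)=\varepsilon^{-1}\psi(s/\varepsilon).$$
This consists of two nonnegative bumps of mass $\frac12$, supported in $[-1,-1+2\varepsilon]$ and $[1-2\varepsilon,1]$. Its distribution function takes values in $[0,1]$ and equals $\frac12$ on $(-1+2\varepsilon,1-2\varepsilon)$.

**Step 4 (transport to the ellipsoid).** *We prove (i).* By translation invariance let $K=AB$, so $h_K(u)=|A^Tu|$. Let $\mu_\varepsilon=A_*(f_\varepsilon\,dx)\in M(K)$, a measure of mass $1$. Fix $u$ and put $\tau=|A^Tu|$. If $\tau>0$, then $\langle Ax,u\rangle=\tau\langle x,\theta\rangle$ with $\theta=A^Tu/\tau$. So $F_u^{\mu_\varepsilon}$ is the distribution function of Step 3 stretched by $\tau$: it differs from $\frac12$ by at most $\frac12$, and on $[-\tau,\tau]$ it differs only on a set of length at most $4\varepsilon\tau$. Hence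
$$\int_{-\tau}^{\tau}\big(F_u^{\mu_\varepsilon}-\tfrac12\big)^2\,ds\le\tfrac14\cdot4\varepsilon\tau=\varepsilon h_K(u).$$
If $\tau=0$, the integral is over a point and vanishes. The deficit in (3) is at most $2\varepsilon\int h_K\,d\rho\to0$, and $K$ is good.

**Step 5 (only ellipsoids, if $\operatorname{supp}\rho=S^{n-1}$).** *We use the first two moments.* Let $K$ be good. Lemma 1 with $k=1$ gives $c$ with $\frac12(h_K(u)-h_K(-u))=\langle c,u\rangle$ on the sphere. So $h_{K-c}(u)=h_K(u)-\langle c,u\rangle$ is even, that is, $K-c=-(K-c)$. The translate $K-c$ is good too, and for it $a_u=-b_u$, so $m_2(u)=h_{K-c}(u)^2$. Lemma 1 with $k=2$ gives $h_{K-c}(u)^2=\langle Qu,u\rangle$ on the sphere with $Q$ symmetric, and $Q$ is positive semidefinite because the left side is nonnegative. Thus $h_{K-c}(u)=|Q^{1/2}u|$, the support function of $Q^{1/2}B$, and $K=c+Q^{1/2}B$. The converse is (i).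

**Step 6 ($\ell_p^n$ for $1<p\le2$).** *We check that $\operatorname{supp}\rho=S^{n-1}$.* For $p=2$ take $\rho$ rotation invariant, suitably normalized. For $1<p<2$ let $\theta=(\theta_1,\dots,\theta_n)$ have independent, identically distributed symmetric $p$-stable coordinates. Then $\sum_ix_i\theta_i$ has the law of $\|x\|_p\theta_1$, so $\mathbb E|\sum_ix_i\theta_i|=c_p\|x\|_p$ with $c_p=\mathbb E|\theta_1|\in(0,\infty)$. Hence we may take
$$\rho(\cdot)=c_p^{-1}\,\mathbb E\big[|\theta|\,1_{\theta/|\theta|\in\,\cdot}\big],$$
because $\int|\langle x,u\rangle|\,d\rho(u)=c_p^{-1}\mathbb E|\langle x,\theta\rangle|=\|x\|_p$; it is even by symmetry. Each $\theta_i$ is a Gaussian with random positive variance, so it has a positive density. Therefore $\theta$ has a positive density on $\mathbb R^n$, every nonempty open cone carries positive $\rho$-mass, and $\operatorname{supp}\rho=S^{n-1}$. $\square$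

## 8. Norms that are finite sums: the moment conditions suffice

**Theorem 4.** Let $\|x\|=\sum_{i=1}^N|\langle x,v_i\rangle|$ with the $v_i\neq0$ pairwise non-parallel, let $K$ have nonempty interior, and put $a_i=\min_K\langle\cdot,v_i\rangle$, $b_i=\max_K\langle\cdot,v_i\rangle$. Then $K$ is good if and only if for each $1\le k\le N-2$ there is a homogeneous polynomial $p_k$ of degree $k$ with $p_k(v_i)=\frac12(a_i^k+b_i^k)$ for all $i$.

*Example.* For the three-term norm of Section 1 only $k=1$ matters: $K$ with nonempty interior is good exactly when the midpoint of the range of $x_1+x_2$ on $K$ is the sum of the midpoints of the ranges of $x_1$ and of $x_2$. For $[0,1]^2$ the midpoints are $\frac12,\frac12,1$, so the square is good. Indeed $\frac12(\delta_{(0,0)}+\delta_{(1,1)})$ has $I=\frac12\cdot4=2$, and $\frac14\mu_1^E=\frac12(1+1+2)=2$. For $T$ they are $\frac12,\frac12,\frac12$, so $T$ is not good.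

**Step 1 (necessity).** *We rescale Lemma 1.* Here $\operatorname{supp}\rho=\{\pm v_i/|v_i|\}$. Lemma 1 gives a homogeneous polynomial $p_k$ of degree $k$ whose value at $v_i/|v_i|$ is $\frac12(a_i^k+b_i^k)/|v_i|^k$. By homogeneity $p_k(v_i)=\frac12(a_i^k+b_i^k)$.

For sufficiency assume the polynomials $p_k$ exist.

**Step 2 (separation in a Hilbert space).** *We turn failure of goodness into a functional equation.* Let $\mathcal H=\bigoplus_iL^2[a_i,b_i]$, let $\mathcal A=\{(F_i^\mu)_i:\mu\in M(K),\ \mu(K)=1\}$, an affine subspace of $\mathcal H$, and $\mathbf h=(\frac12,\dots,\frac12)$. By the formula after (4), $K$ is good if and only if $\mathbf h\in\overline{\mathcal A}$. Suppose not. Let $P\mathbf h$ be the nearest point to $\mathbf h$ in the closed affine subspace $\overline{\mathcal A}$, and let $g=\mathbf h-P\mathbf h\ne0$. Then $g$ is orthogonal to the directions of $\overline{\mathcal A}$, so for some $c\in\mathbb R$ we have $\langle g,F\rangle=c$ for all $F\in\mathcal A$, while $\langle g,\mathbf h\rangle=c+\|g\|^2\ne c$. Put $G_i(s)=\int_s^{b_i}g_i$,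 a continuous function on $[a_i,b_i]$. For $\mu=\delta_x$ we have $F_i(s)=1_{\langle x,v_i\rangle\le s}$, so
$$\sum_iG_i(\langle x,v_i\rangle)=c\qquad(x\in K).\tag{7}$$

**Step 3 (each $G_i$ is a polynomial).** *We show that each $G_i$ is a polynomial of degree at most $N-2$ (constant if $N\le2$) by differentiating away all terms but one.* If $N=1$, (7) itself says $G_1=c$ on $[a_1,b_1]$. Let $N\ge2$ and fix $i$. For each $j\ne i$ we have $v_i\notin\mathbb Rv_j=(v_j^\perp)^\perp$, so there is $y_j\perp v_j$ with $\langle y_j,v_i\rangle\ne0$. Apply $\prod_{j\ne i}\partial_{y_j}$ to (7), in the sense of distributions on $\operatorname{int}K$. The constant $c$ vanishes since $N-1\ge1$. The term with index $j\ne i$ vanishes since $G_j(\langle x,v_j\rangle)$ is constant in the direction $y_j$. So $\prod_{j\ne i}\partial_{y_j}$ annihilates $G_i(\langle x,v_i\rangle)$.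

Near a point of $\operatorname{int}K$ choose linear coordinates $(s,z)$ with $s=\langle x,v_i\rangle$ and a box $J\times Q\subset\operatorname{int}K$ in these coordinates. There $\partial_{y_j}=\langle y_j,v_i\rangle\partial_s+(\text{a derivative in }z)$. Test with $\alpha(s)\beta(z)$, where $\alpha\in C_c^\infty(J)$, $\beta\in C_c^\infty(Q)$, $\int\beta=1$. Since $G_i(s)$ does not depend on $z$, all terms containing a $z$-derivative of $\beta$ integrate to $0$, leaving
$$(-1)^{N-1}\prod_{j\ne i}\langle y_j,v_i\rangle\int_JG_i(s)\,\alpha^{(N-1)}(s)\,ds=0 .$$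
So $G_i^{(N-1)}=0$ in the sense of distributions on $J$, and $G_i$ is a polynomial of degree at most $N-2$ on $J$. The image of $\operatorname{int}K$ under $\langle\cdot,v_i\rangle$ is the open interval $(a_i,b_i)$, and the intervals $J$ cover it. Polynomials that agree on an overlap agree everywhere, so by connectedness $G_i$ is one polynomial on $(a_i,b_i)$, and on $[a_i,b_i]$ by continuity.

**Step 4 (use of $p_k$).** *We split (7) by degree and evaluate at $\mathbf h$.* Write $G_i(s)=\sum_kg_{ik}s^k$. Then (7) is a polynomial identity on an open set, hence for all $x\in\mathbb R^n$. Comparing homogeneous parts,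
$$\sum_ig_{i0}=c,\qquad\sum_ig_{ik}\langle x,v_i\rangle^k=0\quad(k\ge1,\ x\in\mathbb R^n).\tag{8}$$
The polynomials $y\mapsto\langle x,y\rangle^k$, $x\in\mathbb R^n$, span all homogeneous polynomials of degree $k$. Indeed, if a linear functional $L$ on that space vanishes on all of them, then $\sum_{|\alpha|=k}\frac{k!}{\alpha!}L(y^\alpha)x^\alpha=0$ for all $x$, so every $L(y^\alpha)=0$ and $L=0$. Hence (8) gives $\sum_ig_{ik}p(v_i)=0$ for every homogeneous $p$ of degree $k$. With $p=p_k$,
$$\sum_ig_{ik}\cdot\tfrac12(a_i^k+b_i^k)=0\qquad(1\le k\le N-2).$$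
Since $\int_{a_i}^{b_i}g_i=G_i(a_i)$ and $G_i(b_i)=0$,
$$\langle g,\mathbf h\rangle=\tfrac12\sum_iG_i(a_i)=\tfrac12\sum_i\big(G_i(a_i)+G_i(b_i)\big)=\sum_ig_{i0}+\sum_{k\ge1}\sum_ig_{ik}\cdot\tfrac12(a_i^k+b_i^k)=c,$$
contradicting $\langle g,\mathbf h\rangle\ne c$. $\square$

## 9. The spaces in which every body is good

**Theorem 5.** (a) All $K$ with nonempty interior are good in $E$ if and only if $E\cong\ell_1^n$ isometrically. (b) All $K\in\mathcal K^n$ are good in $E$ (that is, the conjecture holds for $E$) if and only if $n=1$, or $n=2$ and $E\cong\ell_1^2$.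

**Step 1 ($\ell_1^n$ has the property in (a)).** *We write down the polynomials of Theorem 4.* If $E\cong\ell_1^n$, then $\|x\|=\sum_{i=1}^n|\langle x,v_i\rangle|$ with $v_1,\dots,v_n$ linearly independent. Let $v_1^*,\dots,v_n^*$ be the dual basis, $\langle v_j,v_i^*\rangle=\delta_{ij}$. Then
$$p_k(y)=\sum_i\tfrac12(a_i^k+b_i^k)\,\langle y,v_i^*\rangle^k$$
is homogeneous of degree $k$ with $p_k(v_j)=\frac12(a_j^k+b_j^k)$. By Theorem 4 every $K$ with nonempty interior is good.

**Step 2 (no other space has it).** *We build a body whose midpoints do not depend linearly on the direction.* Let $E\not\cong\ell_1^n$. Then $n\ge2$, as every one-dimensional space is isometric to $\ell_1^1$. The set $\operatorname{supp}\rho$ is symmetric and spans $\mathbb R^n$. It does not consist of exactly $n$ antipodal pairs $\pm u_i$: otherwise the $u_i$ would be a basis, $\|x\|=\sum_ic_i|\langle x,u_i\rangle|$ for some $c_i>0$, and $x\mapsto(c_i\langle x,u_i\rangle)_i$ would be an isometry onto $\ell_1^n$. So $\operatorname{supp}\rho$ contains linearly independent $u_1,\dots,u_n$ and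 a further $u_0\ne\pm u_i$ for all $i\ge1$.

Take an odd function $f\in C^\infty(S^{n-1})$ with $f(u_0)=1$ and $f(u_i)=0$ for $i\ge1$, for instance a narrow bump at $u_0$ minus its reflection at $-u_0$. Extend it by $f(x)=|x|f(x/|x|)$, $f(0)=0$. At a unit vector $x$, the Hessian of $|x|$ is the identity on $x^\perp$ and annihilates $x$. The Hessian of $f$ also annihilates $x$, because the gradient is homogeneous of degree $0$, and it is bounded on the sphere. So for large $C$ the function $C|x|+f(x)$ has positive semidefinite Hessian at all unit vectors, and by homogeneity on $\mathbb R^n\setminus\{0\}$. It is therefore convex along segments that avoid $0$, and by continuity along all segments. For large $C$ it is also positive off $0$. Being convex and positively $1$-homogeneous, it is the support function of some $K\in\mathcal K^n$, with $0$ in the interior of $K$ by positivity.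

For this $K$, $m_1(u)=\frac12(h_K(u)-h_K(-u))=f(u)$. A linear function that agrees with $f$ at $u_1,\dots,u_n$ is $0$, but $f(u_0)=1$. By Lemma 1 with $k=1$, $K$ is not good. This proves (a).

**Step 3 (bodies with empty interior).** *We prove (b).* If all $K\in\mathcal K^n$ are good, (a) gives $E\cong\ell_1^n$. So let $E\cong\ell_1^n$; bodies with nonempty interior are good, and only empty interiors are left. If $n\le2$, such bodies are points and segments, which are good by Section 5. If $n\ge3$, consider $\operatorname{conv}\{e_1,e_2,e_3\}\subset\ell_1^n$. The other coordinates vanish on it, so by Theorem 2 it has $M=\frac43$, while $\frac14\mu_1^E=\frac32$; it is not good. Since every one-dimensional $E$ is isometric to $\ell_1^1$, this is (b). $\square$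

So in $\ell_1^n$ with $n\ge3$ every full-dimensional body is good, but some lower-dimensional ones are not.

## 10. How far below: a bound from John's ellipsoid

**Theorem 6.** If $m=\dim K\ge1$, then
$$\sqrt{\tfrac{2}{m(m+1)}}\cdot\tfrac14\mu_1^E(K)\le M(K)\le\tfrac14\mu_1^E(K).$$
If $K$ is centrally symmetric, the left factor improves to $m^{-1/2}$. By Theorem 2, the best left factor for $m$-dimensional $K$ is at most $\frac{4m}{(m+1)^2}$, so its order $1/m$ is sharp. (The optimal constant is not determined here.)

The upper bound is (3), and the simplices of Theorem 2 have ratio $\frac{4m}{(m+1)^2}$. For the lower bound, ellipsoids are good and $M$ is monotone, so we inscribe an ellipsoid and compare widths.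

**Step 1 (John's theorem).** *We bound the diameter of $K$ in John position.* Let $\mathcal E\subset K$ be the ellipsoid of maximal volume in the affine hull of $K$. After an affine change of variables $\mathcal E=B_2^m\subset\mathbb R^m$. By John's theorem there are contact points $u_i\in S^{m-1}$ and $c_i>0$ with
$$\sum_ic_iu_i=0,\qquad\sum_ic_i\,u_i\otimes u_i=\mathrm{Id},\qquad\langle x,u_i\rangle\le1\ \ (x\in K).$$
Taking traces, $\sum_ic_i=m$. For $x,y\in K$ the following sums have nonnegative terms:
$$0\le\sum_ic_i(1-\langle x,u_i\rangle)(1-\langle y,u_i\rangle)=m+\langle x,y\rangle,$$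
$$0\le\sum_ic_i(1-\langle x,u_i\rangle)(|x|+\langle x,u_i\rangle)=m|x|-|x|^2 .$$
So $\langle x,y\rangle\ge-m$ and $|x|\le m$, and $|x-y|^2=|x|^2+|y|^2-2\langle x,y\rangle\le2m^2+2m$.

**Step 2 (widths).** *We convert this into a comparison of $\mu_1^E$.* A linear functional $\langle\cdot,w\rangle$ on $\mathbb R^m$ has width at most $|w|\sqrt{2m(m+1)}$ on $K$ and exactly $2|w|$ on $B_2^m$. So each width of $K$ is at most $\frac12\sqrt{2m(m+1)}=\sqrt{m(m+1)/2}$ times that of $\mathcal E$. The statement concerns all affine functionals on the affine hull, so it does not depend on coordinates. In the original coordinates it holds for $\langle\cdot,u\rangle$ for every $u\in S^{n-1}$; if this functional is constant on $K$, both widths are $0$. Integrating against $\rho$,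
$$\mu_1^E(K)\le\sqrt{\tfrac{m(m+1)}2}\;\mu_1^E(\mathcal E).$$

**Step 3 (monotonicity).** *We combine with Theorem 3(i).* A measure on $\mathcal E$ is a measure on $K$, so $M(K)\ge M(\mathcal E)$. The set $\mathcal E$ is a (possibly degenerate) ellipsoid $c+AB_2^n$, hence good. So
$$M(K)\ge M(\mathcal E)=\tfrac14\mu_1^E(\mathcal E)\ge\sqrt{\tfrac2{m(m+1)}}\cdot\tfrac14\mu_1^E(K).$$

**Step 4 (central symmetry).** *We improve the diameter bound.* If $K$ is centrally symmetric, then $\mathcal E$, being unique, has the same center, and in John position $|\langle x,u_i\rangle|\le1$ on $K$. Then $|x|^2=\sum_ic_i\langle x,u_i\rangle^2\le\sum_ic_i=m$, so widths of $K$ are at most $2\sqrt m\,|w|$, that is, $\sqrt m$ times those of $\mathcal E$. Steps 2 and 3 now give the factor $m^{-1/2}$. $\square$
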